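\title{An orbit undecidable subgroup of $SL_3(\mathbb{Z})$, and $\mathbb{Z}^3$-by-free groups with unsolvable conjugacy problem}

\begin{abstract}
We construct a finitely generated subgroup of $SL_3(\mathbb Z)$ for which no algorithm decides whether two vectors of $\mathbb Z^3$ lie in the same orbit. Hence there are $\mathbb Z^3$-by-free groups with unsolvable conjugacy problem, and $\mathbb Z^d$-by-free groups with unsolvable conjugacy problem exist exactly when $d\ge 3$. The subgroup is a free group of affine maps of $\mathbb Z^2$. Its generators move integer points along steep parabolas; such an orbit contains the mirror image of a point when a congruence holds, and all its other points are far away. The partial reflections obtained in this way simulate a reversible counter machine, and an analysis of slopes shows that a point that has left the simulation never returns. The group of transposed matrices is orbit decidable.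
\end{abstract}

\section{Introduction}

\subsection*{The question}

Vectors are rows, and matrices act on them from the right. Let $\Gamma\le GL_d(\mathbb Z)$ be a subgroup given by a finite generating set. It is \emph{orbit decidable} if there is an algorithm which, given $u,v\in\mathbb Z^d$, decides whether $v\in u\Gamma$, that is, whether $ug=v$ for some $g\in\Gamma$; otherwise it is \emph{orbit undecidable}. By listing all products of generators one confirms $v\in u\Gamma$ whenever this is true, so the issue is whether one can recognize that $v$ is \emph{not} in the orbit of $u$.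

The notion measures the difficulty of a conjugacy problem. A \emph{$\mathbb Z^d$-by-free group} is a group $G$ with a short exact sequence $1\to N\to G\to F\to 1$ in which $N\cong\mathbb Z^d$ and $F$ is a finitely generated free group; we regard $G$ as given by a finite presentation. The \emph{action subgroup} $\Gamma_G\le\operatorname{Aut}(N)\cong GL_d(\mathbb Z)$ is the image of $G$ under $g\mapsto(n\mapsto g^{-1}ng)$. It is finitely generated and depends on the choice of $N$. Two elements of $N$ are conjugate in $G$ exactly when they lie in one $\Gamma_G$-orbit, so a solution of the conjugacy problem of $G$ decides orbits of $\Gamma_G$. A theorem of Bogopolski, Martino and Ventura, which applies because $\mathbb Z^d$ has solvable twisted conjugacy problem and $F$ is free, supplies the converse.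

\begin{theorem}[Bogopolski, Martino and Ventura]\label{thm:bmv}
Let $1\to\mathbb Z^d\to G\to F\to1$ be exact with $F$ finitely generated free. Then $G$ has solvable conjugacy problem if and only if $\Gamma_G\le GL_d(\mathbb Z)$ is orbit decidable.
\end{theorem}

Every finitely generated $\Gamma\le GL_d(\mathbb Z)$ is an action subgroup: take a free group $F_m$ of finite rank mapping onto $\Gamma$ and form $\mathbb Z^d\rtimes F_m$. So $\mathbb Z^d$-by-free groups with unsolvable conjugacy problem exist if and only if $GL_d(\mathbb Z)$ has a finitely generated orbit undecidable subgroup.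

For $d=1$ the group $GL_1(\mathbb Z)=\{\pm1\}$ is finite. For $d=2$ every finitely generated subgroup is orbit decidable (Section~\ref{sec:complements}). For $d\ge4$ the answer is known to be different: since $F_2\times F_2$ embeds in $GL_4(\mathbb Z)$, this group contains finitely generated orbit undecidable subgroups, and so for every $d\ge4$ there are $\mathbb Z^d$-by-free groups with unsolvable conjugacy problem. The following question is posed in \cite{Ventura}.

\medskip
\noindent\textbf{Question.} \emph{Are there $\mathbb Z^3$-by-free groups with unsolvable conjugacy problem? Equivalently, does $GL_3(\mathbb Z)$ contain a finitely generated orbit undecidable subgroup?}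
\medskip

The argument for $d=2$ has two ingredients: $SL_2(\mathbb Z)$ is virtually free, and the matrices in it that carry a nonzero vector $u$ to $v$ form a coset of a cyclic group, so that the orbit problem becomes a decidable question about subsets of a free group. The first subgroups of $SL_3(\mathbb Z)$ to look at are the two block triangular groups of matrices
\[
\begin{pmatrix}M&t\\0&1\end{pmatrix}\qquad\text{and}\qquad\begin{pmatrix}M&0\\t&1\end{pmatrix},\qquad M\in SL_2(\mathbb Z).
\]
They are exchanged by transposition, and one would guess that both inherit decidability from the quotient $SL_2(\mathbb Z)$. For the first group this is right: a matrix carrying $(\lambda,X)$ to $(\mu,Y)$, with $\lambda,\mu\in\mathbb Z^2$, satisfies $\lambda M=\mu$, which for $\lambda\ne0$ again confines $M$ to a coset of a cyclic group. For the second group the guess is wrong. Since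
\begin{equation}\label{eq:affine}
(x,y,1)\begin{pmatrix}M&0\\t&1\end{pmatrix}=\big((x,y)M+t,\ 1\big),
\end{equation}
it acts on the plane $\mathbb Z^2\times\{1\}$ by affine maps. For any two points $\lambda,\mu$ and \emph{any} $M$ there is a $t$ with $\lambda M+t=\mu$, so the points impose no restriction on $M$, and the way in which $t$ depends on $M$ inside a subgroup can carry a computation.

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a finitely generated subgroup $\Gamma\le SL_3(\mathbb Z)$, generated by matrices $\begin{pmatrix}M&0\\t&1\end{pmatrix}$ with $M\in SL_2(\mathbb Z)$ and $t\in\mathbb Z^2$ a row, that is orbit undecidable. Hence there are $\mathbb Z^3$-by-free groups with unsolvable conjugacy problem.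
\end{theorem}

Recall that a set is \emph{$\Sigma^0_1$-complete} if it is recursively enumerable and every recursively enumerable set is its preimage under a computable map (a many-one reduction). Such a set is undecidable.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The group $\Gamma$ in Theorem~\ref{thm:main} can be chosen free, mapping injectively to $SL_2(\mathbb Z)$ under $\begin{pmatrix}M&0\\t&1\end{pmatrix}\mapsto M$, and such that $\{(u,v):v\in u\Gamma\}$ is $\Sigma^0_1$-complete; then $\mathbb Z^3\rtimes\Gamma$ has unsolvable conjugacy problem.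
\item[(b)] $\mathbb Z^d$-by-free groups with unsolvable conjugacy problem exist if and only if $d\ge3$.
\item[(c)] Every finitely generated subgroup $\Pi\le GL_3(\mathbb Z)$ that preserves a rank-one subgroup of the row module $\mathbb Z^3$ is orbit decidable. So $\{g^T:g\in\Gamma\}$ is orbit decidable although $\Gamma$ is not.
\end{enumerate}
\end{theorem}

By \eqref{eq:affine}, Theorem~\ref{thm:main} asks for a finitely generated group of affine maps of $\mathbb Z^2$, with linear parts in $SL_2(\mathbb Z)$, whose orbit problem on $\mathbb Z^2$ is undecidable. Section~\ref{sec:mirrors} introduces the generators, works out an example and describes the plan. Sections~\ref{sec:machines}--\ref{sec:construction} build the group from a counter machine, Sections~\ref{sec:congruences} and~\ref{sec:simulation} show that the intended moves simulate the machine, and Sections~\ref{sec:escape} and~\ref{sec:orbits} show that the unintended ones do no harm. Theorem~\ref{thm:more} is proved in Section~\ref{sec:complements}.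

\section{Parabolic maps and partial reflections}\label{sec:mirrors}

A machine instruction applies only when a condition holds, whereas a group element applies everywhere. We need group elements that imitate partially defined maps.

\begin{example}\label{ex:parabola}
Let $\psi(x,y)=(22x+21y+33,\ -21x-20y-30)$. Its linear part has determinant $-440+441=1$. In the coordinates $\sigma=x+y$, $\omega=x-y$ it reads $\sigma\mapsto\sigma+3$, $\omega\mapsto\omega+7\big((\sigma+3)^2-\sigma^2\big)$. So $\omega-7\sigma^2$ is invariant, and each orbit runs along a parabola that is symmetric under $\sigma\mapsto-\sigma$, in steps of $3$ in $\sigma$. The images of $(6,0)$ under $\psi^{-5},\dots,\psi^{1}$ are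
\[
(156,-165),\ \ \mathbf{(0,-6)},\ \ (-93,90),\ \ (-123,123),\ \ (-90,93),\ \ \mathbf{(6,0)},\ \ (165,-156).
\]
The value $\sigma=-6$ is reached from $\sigma=6$, and there the orbit contains the mirror image $(0,-6)$ of $(6,0)$. Because the parabola is steep, the other points listed are far away and close to the line $x=-y$. From $(5,0)$ the value $\sigma=-5$ is not reached, since $3\nmid10$; the images under $\psi^{-3},\psi^{-2},\psi^{-1},\psi$ are $(-31,27)$, $(-82,81)$, $(-70,72)$, $(143,-135)$. If we ignore the points near $x=-y$, the cyclic group $\langle\psi\rangle$ acts as the reflection $(x,y)\mapsto(-y,-x)$ \emph{restricted} to the set $3\mid x+y$.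
\end{example}

We now allow a center $(\xi,\eta)$ and different scales on the two axes. Fix $H>0$ such that $2H$ is an odd integer; it measures steepness and will be chosen last. A \emph{mirror} is a tuple $j=(a,b,n;\xi,\eta)$ of integers with $a,b,n$ positive and odd and $\gcd(a,b)=1$. Its \emph{slope} is $q_j=a/b$. For $(x,y)\in\mathbb Q^2$ put
\[
X=\frac{x-\xi}a,\qquad Y=\frac{y-\eta}b,\qquad \sigma=X+Y,\qquad\omega=X-Y,
\]
with a subscript $j$ when the mirror has to be named. At integer points $\sigma,\omega\in\frac1{ab}\mathbb Z$. To $j$ we attach: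
\begin{itemize}
\item the \emph{reflection} $\rho_j\colon(\xi+aX,\eta+bY)\mapsto(\xi-aY,\eta-bX)$, an affine involution of $\mathbb Q^2$; it acts by $\sigma\mapsto-\sigma$, $\omega\mapsto\omega$;
\item the \emph{domain} $D_j=\{\lambda\in\mathbb Z^2: X,Y\in\mathbb Z,\ n\mid X+Y\}$, which satisfies $\rho_j(D_j)=D_j$;
\item the \emph{parabolic map} $\psi_j\colon\sigma\mapsto\sigma+n$, $\omega\mapsto\omega+C\big((\sigma+n)^2-\sigma^2\big)$, where $C=2abH$;
\item the \emph{far region} $\mathcal J_j=\{\lambda\in\mathbb Z^2:|\omega_j|\ge2H|\sigma_j|,\ |\omega_j|\ge H/(ab)\}$.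
\end{itemize}
A point is \emph{$j$-tame} if $|\omega_j|\le H|\sigma_j|$, that is, if it avoids a narrow cone around the line $\sigma_j=0$. No point of $\mathcal J_j$ is $j$-tame: the inequalities $2H|\sigma_j|\le|\omega_j|\le H|\sigma_j|$ force $\omega_j=0$. Neither $\rho_j$ nor $D_j$ depends on $H$. Example~\ref{ex:parabola} is the mirror $(1,1,3;0,0)$ with $H=7/2$.

From $X=(\sigma+\omega)/2$ and $Y=(\sigma-\omega)/2$ we get
\[
\psi_j(x,y)=\Big(x+\tfrac{an(1+Cn)}2+aCn\sigma,\ \ y+\tfrac{bn(1-Cn)}2-bCn\sigma\Big).
\]
Here $Cn$ is an odd integer and $C\sigma\in\mathbb Z$ at integer points, because $ab\mid C$. So $\psi_j$ preserves $\mathbb Z^2$, and so does $\psi_j^{-1}$, which is given by the same formula with $-n$ for $n$. The linear part of $\psi_j$ is $\sigma\mapsto\sigma$, $\omega\mapsto\omega+2Cn\sigma$; it is unipotent and lies in $SL_2(\mathbb Z)$. As $\omega-C\sigma^2$ is invariant,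
\[
\psi_j^k\colon\quad\sigma\mapsto\sigma+kn,\qquad\omega\mapsto\omega+C\big((\sigma+kn)^2-\sigma^2\big)\qquad(k\in\mathbb Z).
\]

\begin{lemma}\label{lem:parabolic}
Let $j$ be a mirror and $\lambda\in\mathbb Z^2$.
\begin{enumerate}
\item[(a)] If $\lambda\in D_j$, then $\rho_j\lambda\in\langle\psi_j\rangle\lambda$.
\item[(b)] Let $\lambda$ be $j$-tame and $\mu\in\langle\psi_j\rangle\lambda$, $\mu\ne\lambda$. Then either $\lambda\in D_j$ and $\mu=\rho_j\lambda$, or $\mu\in\mathcal J_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $k=-2\sigma/n\in\mathbb Z$; then $\psi_j^k$ sends $(\sigma,\omega)$ to $(-\sigma,\omega)$.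

(b) Let $\mu=\psi_j^k\lambda$ with $k\ne0$ have coordinates $\sigma'=\sigma+kn$ and $\omega'$. Suppose first that $\sigma'=-\sigma$. Then $\sigma=-kn/2$. Since $ab\sigma\in\mathbb Z$ and $abn$ is odd, $k$ is even, so $\sigma\in n\mathbb Z$. Then $X=\sigma-Y\in\frac1a\mathbb Z\cap\frac1b\mathbb Z=\mathbb Z$ because $\gcd(a,b)=1$, and $Y=\sigma-X\in\mathbb Z$. So $\lambda\in D_j$ and $\mu=\rho_j\lambda$.

Now suppose $\sigma'\ne\pm\sigma$. The numbers $|\sigma'-\sigma|$ and $|\sigma'+\sigma|$ are at least $\frac1{ab}$, and the larger one equals $|\sigma|+|\sigma'|$. Hence $|\omega'-\omega|=C|\sigma'-\sigma||\sigma'+\sigma|\ge2H(|\sigma|+|\sigma'|)$, and tameness gives $|\omega'|\ge H|\sigma|+2H|\sigma'|$. This is at least $2H|\sigma'|$, and it is at least $H/(ab)$ because $\sigma,\sigma'\in\frac1{ab}\mathbb Z$ are not both $0$.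
\end{proof}

Tameness cannot be dropped in (b): in Example~\ref{ex:parabola}, $\psi$ sends $(-90,93)$ back to $(6,0)$. A point inside the cone of $j$ can be thrown anywhere by $\langle\psi_j\rangle$, and most of the work below goes into keeping stray points out of the cones.

\subsection*{Two reflections multiply}
Take mirrors $A=(a,b,n;0,0)$ and $B=(a',b,n';0,0)$ with the same $b$. If $ann'\mid z$, then $(z,0)\in D_A$, its image $\rho_A(z,0)=(0,-bz/a)$ lies in $D_B$, and
\[
\rho_B\rho_A(z,0)=\big(\tfrac{a'}a z,\ 0\big).
\]
Store counters $c_1,\dots,c_4$ in the exponents of $z=z_0P_1^{c_1}\cdots P_4^{c_4}$, where the $P_i$ are powers of distinct primes $p_i$. Then $a'/a=P_i$ increments the counter $c_i$, and $a'/a=1/P_i$ decrements it and is available only when $P_i\mid z$. Moving the center replaces the condition $a\mid z$ by $z\equiv\xi\pmod a$, and this can test whether $c_i=0$.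

\subsection*{The plan}
The group will be generated by the maps $\psi_j$ for a finite set of mirrors. Four difficulties have to be met.

\emph{States.} The state $r$ is stored as a shift: a configuration is a point $(\tau_r+z,\tau_r)$ with a tag $\tau_r$. Congruences modulo six auxiliary primes make sure that every integer point lies in at most two domains, so that the partial reflections can be composed only in the order prescribed by the program.

\emph{Direction.} Orbits of a group do not distinguish forward from backward, and two computations that merge lie in one orbit. We use a machine that is deterministic in both directions.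

\emph{Target.} The orbit problem needs a target computable from the input, but the halting configuration is not known in advance. After halting, our program undoes the computation in a second copy of the state set and ends at a marked copy of the starting configuration.

\emph{Escape.} A move in $\langle\psi_j\rangle$ that is not the reflection sends a tame point into $\mathcal J_j$, where $|x/y|\approx q_j$. From there the point may still satisfy congruences by accident and undergo reflections. Far from the origin, $\rho_l$ changes the ratio $|x/y|$ to about $q_l^2/|x/y|$; on a logarithmic scale this is the reflection of a line in the point $\log q_l$. We must place the numbers $\log q_l$ so that no admissible sequence of such reflections carries $\log q_j$ close to some $\log q_{j'}$. Then the point is tame for whichever mirror is used next, Lemma~\ref{lem:parabolic}(b) applies again, and the point never comes back.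

\section{Reversible counter machines}\label{sec:machines}

A \emph{counter machine} has a finite set $S$ of states, counters $c_1,\dots,c_m\in\mathbb N=\{0,1,\dots\}$ and finitely many instructions $[s,\mathsf{op},s']$ with \emph{first state} $s$ and \emph{last state} $s'$. The operation is one of $\mathsf{zero}_i$ (applicable if $c_i=0$, no change), $\mathsf{pos}_i$ (applicable if $c_i>0$, no change), $\mathsf{inc}_i$ (always applicable, adds $1$ to $c_i$), $\mathsf{dec}_i$ (applicable if $c_i>0$, subtracts $1$), or $\mathsf{skip}$ (always applicable, no change). A \emph{test pair} consists of two instructions with operations $\mathsf{zero}_i$ and $\mathsf{pos}_i$ for one $i$. The machine is \emph{deterministic} if any two distinct instructions with the same first state form a test pair, and \emph{reversible} if any two distinct instructions with the same last state form a test pair.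

\begin{lemma}\label{lem:machine}
There are a deterministic reversible machine $\mathsf M$ with four counters and states $s_0,s_f$, where $s_f$ is not the first state of any instruction, such that the set of $\mathbf c\in\mathbb N^4$ for which $\mathsf M$ started at $(s_0;\mathbf c)$ reaches $s_f$ is $\Sigma^0_1$-complete.
\end{lemma}

\begin{proof}
By Minsky's theorem there is a deterministic machine $\mathsf D$ with two counters, a start state $s_0$ and a halting state $s_f$ without outgoing instructions, such that the set of $(c_1,c_2)$ from which $s_f$ is reached is $\Sigma^0_1$-complete. (An instruction ``decrement, or jump if zero'' is a test pair followed by $\mathsf{dec}_i$ from a new state.) If a state is the last state of more than two instructions, redirect two of them to a new state and add a $\mathsf{skip}$ from there; repeating this, we may assume that every state is the last state of at most two instructions.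

To make $\mathsf D$ reversible we record in a third counter, in binary, by which of two instructions a state was entered; a fourth counter is scratch space. Let $s$ be the last state of two instructions $e_0,e_1$. Redirect $e_t$ to a new state $s^t$ $(t=0,1)$ and add, with new states, the instructions
\begin{gather*}
[s^t,\mathsf{zero}_4,\mathtt w_t],\ [\mathtt w_t,\mathsf{pos}_3,\mathtt w_t'],\ [\mathtt w_t',\mathsf{dec}_3,\mathtt w_t''],\ [\mathtt w_t'',\mathsf{inc}_4,\mathtt w_t'''],\ [\mathtt w_t''',\mathsf{pos}_4,\mathtt w_t]\quad(t=0,1),\\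
[\mathtt w_0,\mathsf{zero}_3,\mathtt l_0],\ [\mathtt w_1,\mathsf{zero}_3,\mathtt l_4],\ [\mathtt l_0,\mathsf{zero}_4,s],\\
[\mathtt l_0,\mathsf{pos}_4,\mathtt l_1],\ [\mathtt l_1,\mathsf{dec}_4,\mathtt l_2],\ [\mathtt l_2,\mathsf{inc}_3,\mathtt l_3],\ [\mathtt l_3,\mathsf{pos}_3,\mathtt l_4],\ [\mathtt l_4,\mathsf{inc}_3,\mathtt l_5],\ [\mathtt l_5,\mathsf{pos}_3,\mathtt l_0].
\end{gather*}
The new states with two outgoing instructions are $\mathtt w_t$ (a test pair on $c_3$) and $\mathtt l_0$ (on $c_4$). Those with two incoming instructions are $\mathtt w_t$ (a test pair on $c_4$), $\mathtt l_0$ and $\mathtt l_4$ (on $c_3$). The state $s$ now has one incoming instruction, and the states of $\mathsf D$ keep their outgoing instructions up to redirection. Doing this for every such $s$ gives a deterministic reversible machine $\mathsf M$.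

Start at $s^t$ with $(c_3,c_4)=(n,0)$. The loop at $\mathtt w_t$ moves $c_3$ into $c_4$ and arrives at $\mathtt w_t$ with $(0,n)$. For $t=0$ the machine goes to $\mathtt l_0$ with $(0,n)$; for $t=1$ it goes through $\mathtt l_4,\mathtt l_5$ to $\mathtt l_0$ with $(1,n)$. Each turn of the loop at $\mathtt l_0$ adds $2$ to $c_3$ and subtracts $1$ from $c_4$. So the machine reaches $s$ with $(2n+t,0)$, and $c_1,c_2$ are untouched. Hence $\mathsf M$ started at $(s_0;c_1,c_2,0,0)$ visits the states of $\mathsf D$ in the same order and with the same $c_1,c_2$ as $\mathsf D$ started at $(s_0;c_1,c_2)$. The set in the lemma is recursively enumerable, and $(c_1,c_2)\mapsto(c_1,c_2,0,0)$ reduces a $\Sigma^0_1$-complete set to it.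
\end{proof}

We fix $\mathsf M$, $S$, $s_0$, $s_f$ for the rest of the paper.

\section{The control graph}\label{sec:control}

The program ``run $\mathsf M$, and after halting undo the run'' is a finite directed graph (Figure~\ref{fig:control}). Its vertex set is $\mathcal V=\mathcal V_0\sqcup\mathcal V_1$ with
\[
\mathcal V_0=\{s,\bar s:s\in S\},\qquad\mathcal V_1=\{r_e,\bar r_e:e\text{ an instruction}\}\cup\{r_*\}.
\]
Its directed edges are called \emph{branches}; a branch $\beta$ has source $\beta^-$ and target $\beta^+$. Each instruction $e$ with first state $s$ and last state $s'$ gives two \emph{F-branches} $e'\colon s\to r_e$, $e''\colon r_e\to s'$ and two \emph{R-branches} $\overline{e''}\colon\bar s'\to\bar r_e$, $\overline{e'}\colon\bar r_e\to\bar s$; the R-branch $\bar\beta$ is the \emph{reverse} of the F-branch $\beta$. Two more branches $K_1\colon s_f\to r_*$ and $K_2\colon r_*\to\bar s_f$ form the turn.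

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,x=1.8cm,y=0.9cm]
\node (s) at (0,1) {$s$}; \node (r) at (1,1) {$r_e$}; \node (t) at (2,1) {$s'$}; \node (f) at (3.3,1) {$s_f$};
\node (k) at (4.3,0) {$r_*$};
\node (sb) at (0,-1) {$\bar s$}; \node (rb) at (1,-1) {$\bar r_e$}; \node (tb) at (2,-1) {$\bar s'$}; \node (fb) at (3.3,-1) {$\bar s_f$};
\draw[->] (s) -- node[above] {$e'$} (r); \draw[->] (r) -- node[above] {$e''$} (t); \draw[->,dashed] (t) -- (f);
\draw[->] (f) -- node[above right] {$K_1$} (k); \draw[->] (k) -- node[below right] {$K_2$} (fb);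
\draw[->,dashed] (fb) -- (tb); \draw[->] (tb) -- node[below] {$\overline{e''}$} (rb); \draw[->] (rb) -- node[below] {$\overline{e'}$} (sb);
\node at (-0.9,1) {phase $\mathsf F$}; \node at (-0.9,-1) {phase $\mathsf R$};
\end{tikzpicture}
\caption{The control graph near an instruction $e$ from state $s$ to state $s'$. The top row runs the machine, each instruction being split into two branches. From the halting state $s_f$ the branches $K_1,K_2$ lead to the bottom row, a copy of the top row with all arrows reversed.}\label{fig:control}
\end{figure}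

The vertices $s,r_e$ have \emph{phase} $\mathsf F$, the vertex $r_*$ has phase $*$, and $\bar s,\bar r_e$ have phase $\mathsf R$. A directed walk consists of F-branches, then possibly $K_1$, then possibly $K_2$, then R-branches; it never returns to an earlier phase. Every branch joins $\mathcal V_0$ and $\mathcal V_1$; it has \emph{color} $i$ if its source is in $\mathcal V_i$. Colors alternate along directed walks, $\beta$ and $\bar\beta$ have different colors, and every vertex of $\mathcal V_1$ has exactly one incoming and one outgoing branch. Instructions are split in two for the sake of this bipartite structure: congruences can detect colors, and through them the direction of travel.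

Each branch carries positive integers $d,a_0,a_0'$ and, if $d\ne1$, a \emph{class} $\operatorname{cl}\in\{0,1\}$. They are expressed through primes $p_1,\dots,p_4$, powers $P_i$ of $p_i$, a prime $\kappa_\beta$ for each F-branch $\beta$, and primes $\theta_1,\theta_2$, all to be chosen in Section~\ref{sec:construction}:
\[
\begin{array}{l|cccc}
\text{branch }\beta&d&a_0&a_0'&\operatorname{cl}\\\hline
e',e''\text{ with }e\text{ of type }\mathsf{zero}_i&p_i&1&\kappa_\beta&1\\
e',e''\text{ with }e\text{ of type }\mathsf{pos}_i&p_i&1&\kappa_\beta&0\\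
e'\text{ with }e\text{ of type }\mathsf{inc}_i&1&1&\kappa_\beta P_i&\\
e'\text{ with }e\text{ of type }\mathsf{dec}_i&1&P_i&\kappa_\beta&\\
\text{every other F-branch}&1&1&\kappa_\beta&\\
K_i&1&1&\theta_i&
\end{array}
\]
The reverse $\bar\beta$ has the same $d$ and class as $\beta$, with $a_0$ and $a_0'$ exchanged. Put $a=da_0$, $a'=da_0'$ and $Q_\beta=a_0'/a_0=a'/a$, so that $Q_{\bar\beta}=Q_\beta^{-1}$. The branch will multiply the stored number $z$ by $Q_\beta$, provided that $a_0\mid z$ and $z\equiv\operatorname{cl}\pmod d$. The large factors $\kappa_\beta$ and $\theta_i$ play no part in the counting; they make every step change the ratio $|x/y|$ by a definite amount, which drives the escape argument.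

\begin{lemma}\label{lem:P}
Two distinct branches with the same source, or with the same target, have the same $d=p_i$ and different classes.
\end{lemma}

\begin{proof}
The common vertex is in $\mathcal V_0$. As $s_f$ is not a first state, $K_1$ is the only branch from $s_f$ and $K_2$ the only branch into $\bar s_f$. Branches from $s$ or into $\bar s$ come from instructions with first state $s$, which form a test pair by determinism. Branches into $s'$ or from $\bar s'$ come from instructions with last state $s'$, which form a test pair by reversibility. Both halves of a test instruction, and their reverses, carry its $d$ and class.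
\end{proof}

This lemma is the only form in which determinism and reversibility enter.

\section{Construction of the mirrors}\label{sec:construction}

Every vertex $r$ will get an integer \emph{tag} $\tau_r$. For a branch $\beta$ write $\tau^\pm=\tau_{\beta^\pm}$ and $\Delta=\tau^+-\tau^-$. The branch gets two mirrors
\[
A_\beta=(a,\,b,\,n_A;\ \xi,\,\tau^-),\qquad B_\beta=(a',\,b,\,n_B;\ \xi,\,\tau^+),\qquad\xi=\tau^-+\zeta,
\]
with integers $b,n_A,n_B,\zeta$ depending on $\beta$. We say that these mirrors have \emph{type} $A$ and $B$, the color of $\beta$, and \emph{base vertex} $\beta^-$ and $\beta^+$ respectively. The symbols $A_\beta,B_\beta$ also denote the reflections, $D(A_\beta),D(B_\beta)$ are the domains, and $B_\beta A_\beta$ means first $A_\beta$. The next lemma shows which center makes the composite a multiplication from tag to tag.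

\begin{lemma}\label{lem:compose}
Suppose that
\begin{equation}\label{eq:center}
(Q_\beta-1)\,\zeta=(a'-b)\,\Delta/b .
\end{equation}
Then $B_\beta A_\beta(\tau^-+z,\tau^-+y)=(\tau^++Q_\beta z,\ \tau^++y/Q_\beta)$ for all $z,y\in\mathbb Q$.
\end{lemma}

\begin{proof}
Write the point as $(\xi+aX,\tau^-+bY)$, so $aX=z-\zeta$ and $bY=y$. Its image under $A_\beta$ is $(\xi-aY,\tau^--bX)=(\xi+a'X',\tau^++bY')$ with $X'=-Y/Q_\beta$ and $Y'=-X-\Delta/b$. Then $B_\beta$ gives $(\xi-a'Y',\tau^+-bX')$. The second coordinate is $\tau^++y/Q_\beta$, and the first is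
\[
\tau^-+\zeta+Q_\beta(z-\zeta)+a'\Delta/b=\tau^-+Q_\beta z+\Delta=\tau^++Q_\beta z
\]
by \eqref{eq:center}.
\end{proof}

So $\zeta$ is forced by $b$ and the tags, and it has to be an integer in prescribed residue classes. Since $Q_\beta-1=dw/a_0$ with $w=(a_0'-a_0)/d$, this suggests taking $b=a'-wm$ and $bd\mid\Delta$; then $\zeta=a_0m\Delta/(bd)$, and the free integer $m$ controls both the residues of $\zeta$ and the size of $b$. The parameters are chosen in seven steps, each depending only on the earlier ones.

\subsection*{Step 1: auxiliary primes}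
Let $\ell_A,\ell_B,\ell^{\mathrm c}_0,\ell^{\mathrm c}_1,\ell^{\mathrm v}_0,\ell^{\mathrm v}_1$ be distinct odd primes larger than $|\mathcal V|$, with product $\Lambda$. For a branch of color $i$ put
\[
n_A=\ell_A\,\ell^{\mathrm c}_i\,\ell^{\mathrm v}_i,\qquad n_B=\ell_B\,\ell^{\mathrm c}_i\,\ell^{\mathrm v}_{1-i}.
\]
Thus the modulus $n_j$ of a mirror $j$ is the product of one prime for its type, one for its color, and the prime $\ell^{\mathrm v}_i$ for which the base vertex lies in $\mathcal V_i$.

\subsection*{Step 2: counter primes}
By Dirichlet's theorem choose distinct primes $p_1,\dots,p_4\equiv1\pmod\Lambda$, and put $P_i=p_i^{\prod_{k\ne i}(p_k-1)}$. Then $P_i\equiv1$ modulo $\Lambda$ and modulo $p_k$ for $k\ne i$. The last property turns ``$c_i=0$'' into the single congruence $z\equiv1\pmod{p_i}$.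

\subsection*{Step 3: levels}
We prescribe the approximate logarithms of the slopes. Let $\gamma,\varphi,\alpha_1,\alpha_2,\vartheta_1,\vartheta_2$ be positive reals that are linearly independent over $\mathbb Q$ (for instance the square roots of $2,3,5,7,11,13$), and let $\Omega=10(\gamma+\varphi+\alpha_1+\alpha_2+\vartheta_1+\vartheta_2)+10$. The \emph{level} $E_j$ of a mirror $j$ is
\[
\begin{array}{c|cccc}
\beta&\text{F-branch}&K_1&K_2&\text{R-branch}\\\hline
E(A_\beta)&0&\alpha_1&\alpha_2&\gamma+\varphi\\
E(B_\beta)&\gamma&\alpha_1+\vartheta_1&\alpha_2+\vartheta_2&\varphi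
\end{array}
\]
The differences $E(B_\beta)-E(A_\beta)=\gamma,\vartheta_1,\vartheta_2,-\gamma$ will be the approximate logarithms of $Q_\beta$ to a large base $W$. Let $\mathcal E$ be the set of these eight distinct levels. Mirrors with the same level form a \emph{family}. The four families that come from $K_1,K_2$ are singletons, and no family contains both mirrors of a branch.

For a vertex $r$ put $\nu(r)=0,\ 2\vartheta_1,\ 2\vartheta_1+2\vartheta_2$ if $r$ has phase $\mathsf F,*,\mathsf R$, and for a branch put $\chi(\beta)=2E(A_\beta)-\nu(\beta^-)$; so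
\[
\chi(\beta)=0,\qquad2\alpha_1,\qquad2\alpha_2-2\vartheta_1,\qquad2\gamma+2\varphi-2\vartheta_1-2\vartheta_2
\]
for an F-branch, $K_1$, $K_2$, an R-branch. Consider all numbers
\begin{equation}\label{eq:Xi}
E'-E-(\nu'-\nu)-2\gamma k,\qquad E'-E-(\chi'-\chi)-2\gamma k,\qquad E+E'-(\chi+\nu)-2\gamma k
\end{equation}
with $E,E'\in\mathcal E$, $\nu,\nu'$ values of $\nu(\cdot)$, $\chi,\chi'$ values of $\chi(\cdot)$, and $k\in\mathbb Z$; they will measure how far a stray point is from the cone of a mirror. Apart from $k$ there are finitely many choices, and such a number divided by $1+|k|$ tends to $2\gamma$ in absolute value as $|k|\to\infty$. So there is $\varepsilon\in(0,\frac1{10}]$ such that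
\begin{equation}\label{eq:gap}
|\Xi|\ge24\varepsilon(1+|k|)\quad\text{for every nonzero number $\Xi$ in \eqref{eq:Xi}.}
\end{equation}
In particular, distinct levels differ by at least $24\varepsilon$.

\subsection*{Step 4: multipliers}
Let $W>1$ be a real number; it is fixed, large enough for finitely many requirements, in this step and the next. By the prime number theorem in arithmetic progressions, for fixed $\gamma'>\gamma''>0$ the number of primes in $[W^{\gamma''},W^{\gamma'}]$ in a given invertible residue class of a fixed modulus tends to infinity with $W$. So for large $W$ there are distinct primes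
\[
\kappa_\beta\in[W^\gamma,W^{\gamma+\varepsilon/2}]\quad(\beta\text{ an F-branch}),\qquad\theta_i\in[W^{\vartheta_i},W^{\vartheta_i+\varepsilon}]\quad(i=1,2),
\]
larger than the primes of Steps 1 and 2, all congruent to $1$ modulo $\Lambda p_1p_2p_3p_4$, and such that for $d_\beta=p_i$ we have $\kappa_\beta\equiv1-p_i\pmod{p_i^2}$ if $\beta$ has color $0$ and $\kappa_\beta\equiv1+p_i\pmod{p_i^2}$ if $\beta$ has color $1$. Put $\theta=\theta_1\theta_2$. We require $P_i\le W^{\varepsilon/2}$; then
\begin{equation}\label{eq:Qsize}
|\log_WQ_\beta-\gamma|\le\varepsilon\ \text{ for F-branches},\qquad0\le\log_W\theta_i-\vartheta_i\le\varepsilon .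
\end{equation}
Now $d,a_0,a_0'$ are defined for every branch. They are odd, pairwise coprime and congruent to $1$ modulo $\Lambda$. The number $w=(a_0'-a_0)/d$ is a nonzero even integer: for $d=1$ because $a_0\neq a_0'$ are odd, and for $d=p_i$ because $w=\pm(\kappa-1)/p_i$. Moreover
\begin{equation}\label{eq:w}
d=p_i\ \Longrightarrow\ w\equiv-1\pmod{p_i}\text{ for color }0,\quad w\equiv1\pmod{p_i}\text{ for color }1.
\end{equation}
For F-branches this is the choice of $\kappa_\beta$; passing to the reverse changes both the sign of $w$ and the color.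

\subsection*{Step 5: the common denominator $b$}
For a branch $\beta$ call an integer $m$ \emph{admissible} if $mw<0$ and
\begin{equation}\label{eq:m}
\begin{aligned}
&m\equiv0\pmod{a_0},&&m\equiv0\pmod\ell\ \text{ for primes }\ell\mid n_A,\ \ell\nmid n_B,\\
&m\equiv1\pmod{a_0'd},&&m\equiv1\pmod\ell\ \text{ for primes }\ell\mid n_B,\ \ell\nmid n_A.
\end{aligned}
\end{equation}
The moduli are pairwise coprime. Put $b=a'-wm=a'+|w||m|>0$. These congruences force $b$ to be large and the slopes $q(A_\beta)=a/b$, $q(B_\beta)=a'/b$ to be small; this is why slopes are measured by the shifted logarithm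
\[
L(q)=\log_Wq+\Omega .
\]
A common shift is harmless, since only the relative position of the slopes matters. We choose an admissible $m$ for every branch such that
\begin{equation}\label{eq:window}
|L(q(A_\beta))-E(A_\beta)|\le\varepsilon,
\end{equation}
\begin{equation}\label{eq:generic}
\text{all $q_j$ are distinct, and $q_l^2\ne q_jq_{j'}$ whenever $l,j,j'$ lie in one family and $l\ne j$.}
\end{equation}

This is possible for large $W$. The admissible values of $b$ form an arithmetic progression whose difference is at most $|w|a_0a_0'd\Lambda$ and whose first term is at most $a'$ plus the difference. Since $|w|\le a_0a_0'\le\max_iP_i\cdot W^{\Omega/10}$, both are at most a constant times $W^{\Omega/5}$, hence at most $W^{\Omega/2}$ for large $W$. Condition \eqref{eq:window} says $b\in[x,xW^{2\varepsilon}]$ with $x=aW^{\Omega-E(A_\beta)-\varepsilon}\ge W^{0.9\,\Omega}$. So the number of admissible $b$ satisfying \eqref{eq:window} is at least $W^{0.4\,\Omega}(W^{2\varepsilon}-1)-1$, which tends to infinity. From $q(B_\beta)=Q_\beta\,q(A_\beta)$, \eqref{eq:Qsize} and \eqref{eq:window}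 we get
\begin{equation}\label{eq:levels}
|L(q_j)-E_j|\le2\varepsilon\quad\text{for every mirror }j,
\end{equation}
so mirrors in different families have different slopes. Now choose the numbers $b_\beta$ one branch after another. Each equality forbidden by \eqref{eq:generic} inside a family is dealt with when the last branch $\beta$ involved is chosen. This branch has one mirror $o$ in the family, with slope $\mathrm{const}/b_\beta$. The equality $q_l=q_j$ $(l\ne j)$ determines $b_\beta$. The equality $q_l^2=q_jq_{j'}$ $(l\ne j)$ reads $b_\beta^{\,t}=\mathrm{const}>0$ with $t=2$ if $o=l\ne j'$ or $o=j=j'$, and $t=1$ if $o=l=j'$ or if $o\neq l$ is exactly one of $j,j'$. So each equality excludes at most one value of $b_\beta$, and the number of equalities does not depend on $W$. From now on $W$ is fixed.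

\begin{lemma}\label{lem:b}
For every branch, $b$ is odd, $\gcd(b,aa')=1$, $b\equiv1\pmod\Lambda$, and $b$ is prime to $p_1,\dots,p_4$. If $d=p_i$, then $b\equiv-w\pmod{p_i}$.
\end{lemma}

\begin{proof}
The number $b=a'-wm$ is odd, as $a'$ is odd and $w$ even. Modulo $a_0$ we have $b\equiv da_0'$, a unit. Modulo $a_0'$ we have $b\equiv-w$, and $dw\equiv-a_0$ is a unit. Modulo $d=p_i$ we have $b\equiv-w\equiv\pm1$ by \eqref{eq:w}. Modulo $\Lambda$ we have $a_0,a_0',d\equiv1$, so $w\equiv0$ and $b\equiv a'\equiv1$. It remains to treat $p_k\ne d$. If $p_k\mid a_0a_0'$, then $p_k\nmid b$ since $\gcd(b,aa')=1$. Otherwise $a_0\equiv a_0'\equiv1\pmod{p_k}$, so $w\equiv0$ and $b\equiv a'\equiv d$, a unit modulo $p_k$.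
\end{proof}

In particular $A_\beta$ and $B_\beta$ will be mirrors in the sense of Section~\ref{sec:mirrors}.

\subsection*{Step 6: tags and centers}
By Lemma~\ref{lem:b} the numbers $b_\beta$ are prime to $\Lambda p_1p_2p_3p_4$. The Chinese remainder theorem gives integers $\tau_r$ $(r\in\mathcal V)$, divisible by every $b_\beta$, such that
\begin{itemize}
\item[(T1)] $\tau_r\equiv i$ modulo $\ell_A$ and modulo $\ell_B$ for $r\in\mathcal V_i$;
\item[(T2)] modulo $\ell^{\mathrm v}_i$ the tags of the vertices in $\mathcal V_i$ are pairwise distinct;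
\item[(T3)] modulo $\ell^{\mathrm c}_i$ the tags of the vertices in $\mathcal V_0$ are pairwise distinct, and the two ends of every branch of color $i$ have congruent tags;
\item[(T4)] modulo $p_i^2$, $\tau_r\equiv p_i$ if $r\in\{r_e,\bar r_e\}$ with $e$ of type $\mathsf{zero}_i$, and $\tau_r\equiv0$ otherwise.
\end{itemize}
Condition (T3) can be met because each vertex of $\mathcal V_1$ lies on exactly one branch of each color. By (T1) and (T2) all tags are distinct. For a branch $\beta$, both $b$ and $d$ divide $\Delta$ and they are coprime, so $\Delta'=\Delta/(bd)\in\mathbb Z$. Put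
\[
\zeta=a_0m\Delta',\qquad\xi=\tau^-+\zeta .
\]
Then $(Q_\beta-1)\zeta=dwm\Delta'=(a'-b)\Delta/b$, which is \eqref{eq:center}; so Lemma~\ref{lem:compose} holds for all branches.

\begin{lemma}\label{lem:center}
For every branch $\beta$:
\begin{enumerate}
\item[(a)] $\xi\equiv\tau^-\pmod{n_A}$ and $\xi\equiv\tau^+\pmod{n_B}$;
\item[(b)] $\zeta\equiv0\pmod{a_0}$ and $\zeta\equiv\Delta\pmod{a_0'}$;
\item[(c)] if $d=p_i$, then $\zeta\equiv\xi\equiv\operatorname{cl}(\beta)\pmod{p_i}$, and every $(x,y)\in D(A_\beta)\cup D(B_\beta)$ has $x\equiv\operatorname{cl}(\beta)\pmod{p_i}$.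
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Modulo $\Lambda$ we have $a_0,b,d\equiv1$, so $\zeta\equiv m\Delta$. For a prime dividing only $n_A$ this is $0$, and for a prime dividing only $n_B$ it is $\Delta$, by \eqref{eq:m}. The only prime dividing both is $\ell^{\mathrm c}_i$ with $i$ the color of $\beta$, and it divides $\Delta$ by (T3).

(b) The first claim holds by definition. Multiplying \eqref{eq:center} by $a_0$ gives $(a_0'-a_0)\zeta=a_0a'(\Delta/b)-a_0\Delta$, so $-a_0\zeta\equiv-a_0\Delta\pmod{a_0'}$.

(c) Let $p=p_i$. Modulo $p$ we have $a_0\equiv m\equiv1$, so $\zeta\equiv\Delta'$, and $\Delta/p=b\Delta'\equiv-w\Delta'$. If the class is $1$, (T4) gives $\Delta/p\equiv1$ for color $0$ (the target is $r_e$ or $\bar r_e$) and $\Delta/p\equiv-1$ for color $1$; by \eqref{eq:w}, $\Delta'\equiv1$ in both cases. If the class is $0$, then $p^2\mid\Delta$, so $\Delta'\equiv0$. All tags are divisible by $p$, so $\xi\equiv\zeta$; and $x\equiv\xi$ on both domains because $p$ divides $a$ and $a'$.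
\end{proof}

\subsection*{Step 7: scales}
Let $T\ge1$ be an integer that bounds all $|\tau_r|,|\xi|,|\zeta|,a,a',b$. Let $z_0\ge100T^4$ be a positive power of $\Lambda^{\prod_i(p_i-1)}$; then $\Lambda\mid z_0$ and $z_0\equiv1\pmod{p_i}$ for all $i$. Using \eqref{eq:generic}, fix $\delta\in(0,\frac1{10})$ with
\begin{equation}\label{eq:delta}
1+4\delta\le W^{6\varepsilon},\quad W^{-6\varepsilon}\le1-4\delta,\quad\Big|\frac{q_j}{q_{j'}}-1\Big|\ge4\delta\ \ (j\ne j'),\quad\Big|\frac{q_l^2}{q_jq_{j'}}-1\Big|\ge4\delta,
\end{equation}
the last for $l,j,j'$ in one family with $l\ne j$. Finally let $H\ge3/\delta$, with $2H$ an odd integer, be large in terms of all previous choices; how large is determined in Section~\ref{sec:escape}. From now on ``mirror'' means one of the $A_\beta,B_\beta$, and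
\[
\Gamma=\langle\psi_j:\ j\text{ a mirror}\rangle .
\]

\section{How the domains meet}\label{sec:congruences}

The first lemma says when a point on the line $y=\tau_r$ can enter or leave a branch.

\begin{lemma}\label{lem:enter}
Let $\beta$ be a branch and $z\in\Lambda\mathbb Z$.
\begin{enumerate}
\item[(a)] $(\tau^-+z,\tau^-)\in D(A_\beta)$ if and only if $a_0\mid z$ and, in case $d\ne1$, $z\equiv\operatorname{cl}(\beta)\pmod d$. In that case the image under $A_\beta$ lies in $D(B_\beta)$.
\item[(b)] If $(\tau^++z,\tau^+)\in D(B_\beta)$, then $a_0'\mid z$ and, in case $d\ne1$, $z\equiv\operatorname{cl}(\beta)\pmod d$.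
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $Y=0$ and $X=(z-\zeta)/a$, so membership means $z\equiv\zeta$ modulo $an_A=a_0\cdot d\cdot n_A$, a product of pairwise coprime numbers. By Lemma~\ref{lem:center}(b),(c) the conditions modulo $a_0$ and $d$ are the stated ones, and modulo $n_A$ we have $z\equiv0\equiv\zeta$ by Lemma~\ref{lem:center}(a). The image is $(\xi,\tau^--bX)$, with $B_\beta$-coordinates $X'=0$, $Y'=-X-\Delta/b\in\mathbb Z$. Modulo $n_B$ we have $a\equiv b\equiv1$, so $X\equiv z-\zeta\equiv-\zeta\equiv-\Delta\equiv-\Delta/b$ by Lemma~\ref{lem:center}(a). Hence $n_B\mid X'+Y'$.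

(b) Membership gives $z\equiv\xi-\tau^+=\zeta-\Delta\pmod{a_0'd}$. Use Lemma~\ref{lem:center}(b),(c) and $d\mid\Delta$.
\end{proof}

The second lemma concerns \emph{all} integer points. It is what controls stray points.

\begin{lemma}\label{lem:domains}
\begin{enumerate}
\item[(a)] If $j$ has base vertex $r$, then $x+y\equiv2\tau_r\pmod{n_j}$ on $D_j$.
\item[(b)] Distinct mirrors of the same type have disjoint domains.
\item[(c)] Let $D(A_{\beta'})\cap D(B_\beta)\ne\emptyset$. If $\beta,\beta'$ have the same color, then $\beta'=\beta$; if not, then $\beta^+=\beta'^-$.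
\item[(d)] Let $j\ne l\ne j'$ be mirrors, $\lambda\in D_j\cap D_l$ and $\rho_l\lambda\in D_{j'}$. Then $j$ and $j'$ have different colors.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $j$ have center $(\xi,\eta)$. Modulo $\Lambda$ the numbers $a,a',b$ are $1$, so on $D_j$
\begin{equation}\label{eq:sum}
x+y\equiv\xi+\eta+\sigma_j,\qquad\text{and $\rho_j$ maps }\ x+y\ \text{ to }\ 2(\xi+\eta)-(x+y)\pmod\Lambda .
\end{equation}

(a) Modulo $n_j$ we have $\sigma_j\equiv0$, $\eta=\tau_r$, and $\xi\equiv\tau_r$ by Lemma~\ref{lem:center}(a).

(b) Suppose that two distinct mirrors of type $A$ (or $B$) have a common point and base vertices $r,r'$. By (a), $2\tau_r\equiv2\tau_{r'}$ modulo $\ell_A$ (or $\ell_B$), so by (T1) both vertices lie in one $\mathcal V_i$. Then $\ell^{\mathrm v}_i$ divides both moduli, and (T2) gives $r=r'$. The two branches have the same source (or target), so by Lemma~\ref{lem:P} the same $d=p$ and different classes. This contradicts Lemma~\ref{lem:center}(c).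

(c) Let both have color $i$. Then $\ell^{\mathrm c}_i$ divides both moduli, so $\tau_{\beta'^-}\equiv\tau_{\beta^+}\pmod{\ell^{\mathrm c}_i}$. By (T3) the ends of $\beta$ and $\beta'$ in $\mathcal V_0$ have congruent tags and therefore coincide; they are the sources if $i=0$ and the targets if $i=1$. If $\beta\ne\beta'$, Lemmas~\ref{lem:P} and~\ref{lem:center}(c) give a contradiction as in (b). If $\beta'$ has color $i$ and $\beta$ has color $1-i$, then $\beta'^-,\beta^+\in\mathcal V_i$, the prime $\ell^{\mathrm v}_i$ divides both moduli, and (T2) gives $\beta'^-=\beta^+$.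

(d) As $\lambda\in D_j\cap D_l$ and $\rho_l\lambda\in D_l\cap D_{j'}$, part (b) shows that $j,j'$ have the type opposite to that of $l$. Let $l=B_\beta$. Modulo $\ell_A$ its center satisfies $\xi+\eta\equiv\tau^-+\tau^+\equiv1$ by Lemma~\ref{lem:center}(a) and (T1), so by \eqref{eq:sum} it maps $x+y$ to $2-(x+y)$. On the domain of an $A$-mirror of color $i$ we have $x+y\equiv2i\pmod{\ell_A}$ by (a). So the colors $i,i'$ of $j,j'$ satisfy $2i'\equiv2-2i$, that is, $i'=1-i$. If $l=A_\beta$, then modulo $\ell_B$ we have $\xi+\eta\equiv\tau^++\tau^-\equiv1$, and $x+y\equiv2(1-i)$ on the domain of a $B$-mirror of color $i$; the conclusion is the same.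
\end{proof}

\section{The reflections simulate the machine}\label{sec:simulation}

Let $\mathcal G$ be the graph with vertex set $\mathbb Z^2$ and edges $\{\lambda,\rho_j\lambda\}$ for mirrors $j$ and $\lambda\in D_j$ with $\rho_j\lambda\ne\lambda$. By Lemma~\ref{lem:parabolic}(a), each component of $\mathcal G$ lies in a $\Gamma$-orbit. By Lemma~\ref{lem:domains}(b), each vertex has degree at most $2$.

Let $\mathcal Z$ be the set of numbers $z=z_0\,\mathsf k\,P_1^{c_1}\cdots P_4^{c_4}$, where $\mathbf c\in\mathbb N^4$ and $\mathsf k$ is a product of primes $\kappa_\beta$ (possibly empty, repetitions allowed). The $\kappa_\beta$, the $p_i$ and the prime factors of $z_0$ are distinct, so $z$ determines $\mathsf k$ and its \emph{exponents} $\mathbf c$. We have $\Lambda\mid z$; if $c_i=0$, then $z\equiv1\pmod{p_i}$; if $c_i>0$, then $P_i\mid z$. Let $f(r)=1,\theta_1,\theta$ for $r$ of phase $\mathsf F,*,\mathsf R$, and put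
\[
N_r(z)=(\tau_r+f(r)z,\ \tau_r),\qquad\mathcal N_r=\{N_r(z):z\in\mathcal Z\}.
\]
Let $Q^\circ_\beta=Q_\beta f(\beta^-)/f(\beta^+)$; this is $Q_\beta$ for F- and R-branches and $1$ for $K_1,K_2$.

\begin{lemma}\label{lem:closed}
Let $\beta$ be a branch.
\begin{enumerate}
\item[(a)] If $\mathcal N_r$ meets $D_j$, then $r$ is the base vertex of $j$.
\item[(b)] If $z\in\mathcal Z$ and $N=N_{\beta^-}(z)\in D(A_\beta)$, then $A_\beta N\in D(A_\beta)\cap D(B_\beta)$, $Q^\circ_\beta z\in\mathcal Z$ and $B_\beta A_\beta N=N_{\beta^+}(Q^\circ_\beta z)$.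
\item[(c)] If $z'\in\mathcal Z$ and $N'=N_{\beta^+}(z')\in D(B_\beta)$, then $z=z'/Q^\circ_\beta\in\mathcal Z$, $N=N_{\beta^-}(z)\in D(A_\beta)$ and $B_\beta N'=A_\beta N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $\mathcal N_r$ we have $x+y\equiv2\tau_r\pmod\Lambda$. Compare with Lemma~\ref{lem:domains}(a): the prime $\ell_A$ or $\ell_B$ shows that $r$ and the base vertex lie in one $\mathcal V_i$, and $\ell^{\mathrm v}_i$ shows that they are equal.

(b), (c) In (b), $A_\beta N\in D(B_\beta)$ by Lemma~\ref{lem:enter}(a), and the last formula is Lemma~\ref{lem:compose}. In (c), Lemma~\ref{lem:compose} gives $B_\beta A_\beta N=N'$, hence $B_\beta N'=A_\beta N$. It remains to prove the claims about $\mathcal Z$ and, in (c), that $N\in D(A_\beta)$. For $K_1,K_2$ we have $Q^\circ_\beta=1$ and $a_0=d=1$, and Lemma~\ref{lem:enter}(a) applies.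

Let $\beta$ be an F- or R-branch. Then $f$ has the same value $f\in\{1,\theta\}$ at both ends, and each of $a_0,a_0'$ is a number $g\in\{1,\kappa,P_i,\kappa P_i\}$ with $\kappa$ one of the primes $\kappa_{\beta'}$. For such $g$ and $z\in\mathcal Z$ we have $gz\in\mathcal Z$; and if $g\mid fz$, then $g\mid z$ and $z/g\in\mathcal Z$, since $\kappa\mid z$ forces $\kappa\mid\mathsf k$ and $p_i\mid z$ forces $c_i\ge1$. In (b), $a_0\mid fz$ by Lemma~\ref{lem:enter}(a), so $Q_\beta z=a_0'(z/a_0)\in\mathcal Z$. In (c), $a_0'\mid fz'$ by Lemma~\ref{lem:enter}(b), so $z=a_0(z'/a_0')$ lies in $\mathcal Z$ and is divisible by $a_0$. If $d=p_i$, then $a_0\equiv a_0'\equiv1\pmod{p_i}$, so $fz\equiv fz'\equiv\operatorname{cl}(\beta)$. Lemma~\ref{lem:enter}(a) gives $N\in D(A_\beta)$.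
\end{proof}

Call the points $A_\beta N$ in (b) \emph{intended half points}, and call these and the points of the sets $\mathcal N_r$ \emph{intended points}. By Lemma~\ref{lem:domains}(b), $A_\beta$ and $B_\beta$ are the only mirrors whose domains contain $A_\beta N$. So Lemma~\ref{lem:closed} shows that the set of intended points is a union of components of $\mathcal G$. The passage $N\mapsto A_\beta N\mapsto B_\beta A_\beta N$ in (b) is a \emph{forward move along $\beta$}. For $\mathbf c\in\mathbb N^4$ put $z_{\mathbf c}=z_0\prod_iP_i^{c_i}$ and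
\[
u_{\mathbf c}=N_{s_0}(z_{\mathbf c})=(\tau_{s_0}+z_{\mathbf c},\ \tau_{s_0}),\qquad v_{\mathbf c}=N_{\bar s_0}(z_{\mathbf c})=(\tau_{\bar s_0}+\theta z_{\mathbf c},\ \tau_{\bar s_0}).
\]

\begin{proposition}\label{prop:simulation}
\begin{enumerate}
\item[(a)] Every intended point is $j$-tame for every mirror $j$.
\item[(b)] $u_{\mathbf c}$ and $v_{\mathbf c}$ lie in one component of $\mathcal G$ if and only if $\mathsf M$ started at $(s_0;\mathbf c)$ reaches $s_f$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Intended points lie close to a coordinate axis. At $N_r(z)$ we have $|Y_j|\le2T$ and $|X_j|\ge(z_0-2T)/T\ge6T$. An intended half point has the form $(\xi_\beta,\ \tau^--\frac ba(fz-\zeta))$; there $|X_j|\le2T$ and $|Y_j|\ge\frac1T\big(\frac{z_0-T}T-2T\big)\ge6T$. If one of $|X_j|,|Y_j|$ is at least three times the other, then $|X_j-Y_j|\le2|X_j+Y_j|$, and $H\ge2$.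

(b) Let $e=[s,\mathsf{op},s']$ and let $z\in\mathcal Z$ have exponents $\mathbf c$. By Lemma~\ref{lem:enter}(a), $N_s(z)\in D(A_{e'})$ means $z\equiv1\pmod{p_i}$ for $\mathsf{zero}_i$, $z\equiv0\pmod{p_i}$ for $\mathsf{pos}_i$, $P_i\mid z$ for $\mathsf{dec}_i$, and nothing for $\mathsf{inc}_i$ and $\mathsf{skip}$. So it holds exactly when $e$ is applicable at $(s;\mathbf c)$. Then $z'=Q_{e'}z$ has the exponents of the successor configuration, and $N_{r_e}(z')\in D(A_{e''})$, because $e''$ has $a_0=1$ and for a test $z'=\kappa_{e'}z\equiv z\pmod{p_i}$. The move along $e''$ does not change exponents. Thus steps of $\mathsf M$ correspond to pairs of forward moves along $e',e''$.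

Suppose that $\mathsf M$ reaches $s_f$. Then forward moves lead from $u_{\mathbf c}$ to some $N_{s_f}(z)$ and, along $K_1,K_2$, to $N_{\bar s_f}(z)$. Each earlier move can now be undone in the barred copy. Indeed, let the move along the F-branch $\beta$ have taken $z$ to $z'=Q_\beta z$. Then $a_0\mid z$, so $a_0'\mid z'$, and $\theta z'\equiv z'\equiv z\equiv\operatorname{cl}(\beta)\pmod d$ if $d\ne1$. By Lemma~\ref{lem:enter}(a) the forward move along $\bar\beta$ is available at $N_{\overline{\beta^+}}(z')$, and it leads to $N_{\overline{\beta^-}}(z)$. We end at $v_{\mathbf c}$.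

Conversely, take a simple path in $\mathcal G$ from $u_{\mathbf c}$ to $v_{\mathbf c}$; these points differ because their tags do. The point $u_{\mathbf c}$ lies in no $D(B_\beta)$: by Lemma~\ref{lem:closed}(a), $\beta$ would be an F-branch into $s_0$, and Lemma~\ref{lem:enter}(b) would give $\kappa_\beta\mid z_{\mathbf c}$. So the first edge comes from a mirror $A_\beta$ with $\beta^-=s_0$ and leads to an intended half point. There $A_\beta$ leads back, so the path continues, if at all, by $B_\beta$ to a point of $\mathcal N_{\beta^+}$. There the only available $B$-mirror is $B_\beta$, which leads back, so the path continues, if at all, by a mirror $A_{\beta'}$ with $\beta'^-=\beta^+$; and so on. The endpoint $v_{\mathbf c}$ is not an intended half point, since its first coordinate is at least $z_0-T>T\ge|\xi_\beta|$. Hence the path consists of forward moves along a directed walk from $s_0$ to a vertex $r$ with $v_{\mathbf c}\in\mathcal N_r$, and $r=\bar s_0$ because the second coordinate is the tag. This walk goes from phase $\mathsf F$ to phase $\mathsf R$, so it passes through $K_1$,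 and the part before $K_1$ is a run of $\mathsf M$ from $(s_0;\mathbf c)$ to $s_f$.
\end{proof}

\section{Stray points stay tame}\label{sec:escape}

This section proves that a point of a far region $\mathcal J_j$, after any sequence of reflections, is tame for every mirror that can sensibly be used next.

\begin{proposition}\label{prop:escape}
For $H$ sufficiently large the following holds for every mirror $j$ and every $\lambda_0\in\mathcal J_j$.
\begin{enumerate}
\item[(a)] $\lambda_0$ is $j'$-tame for every mirror $j'\ne j$.
\item[(b)] Let $n\ge1$ and let $l_1,\dots,l_n$ be mirrors with $l_1\ne j$ and $l_{i+1}\ne l_i$, such that $\lambda_{i-1}\in D_{l_i}$ for $1\le i\le n$, where $\lambda_i=\rho_{l_i}\lambda_{i-1}$. Then $\lambda_n$ is $j'$-tame for every mirror $j'$.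
\end{enumerate}
\end{proposition}

The condition $l_1\ne j$ is needed, since $\rho_j$ preserves $|\sigma_j|$ and $|\omega_j|$. Below, $o(1)$ denotes a quantity bounded in absolute value by a function of $H$ that tends to $0$ as $H\to\infty$ and depends only on the parameters chosen before $H$, not on $\lambda_0$, the $l_i$ or $n$.

\subsection*{Tameness and slopes}

\begin{lemma}\label{lem:criterion}
Let $j'$ have center $(\xi',\eta')$. A point $(x,y)$ is $j'$-tame if $y=\eta'$ or if $t=\dfrac{|x-\xi'|}{q_{j'}|y-\eta'|}$ satisfies $|t-1|\ge\delta$.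
\end{lemma}

\begin{proof}
If $y=\eta'$, then $|\omega_{j'}|=|\sigma_{j'}|$. Otherwise $t=|X_{j'}|/|Y_{j'}|$ and $|\omega_{j'}|\le\frac{t+1}{|t-1|}|\sigma_{j'}|$. The factor is at most $1+\frac2\delta$ for $t\ge1+\delta$ and at most $\frac2\delta$ for $t\le1-\delta$, so at most $\frac3\delta\le H$.
\end{proof}

\begin{lemma}\label{lem:landing}
Let $(x,y)\in\mathcal J_j$ and $|\tilde x-x|,|\tilde y-y|\le2T^2$. Then $|\tilde x|,|\tilde y|\ge\frac H{3T^2}-3T^2$ and $|\tilde x/\tilde y|=q_j(1+o(1))$.
\end{lemma}

\begin{proof}
Let $j=(a,b,n_j;\xi,\eta)$. From $|\sigma_j|\le|\omega_j|/2H$ we see that $|X_j|$ and $|Y_j|$ lie between $\frac{|\omega_j|}2(1-\frac1{2H})$ and $\frac{|\omega_j|}2(1+\frac1{2H})$, and $|\omega_j|\ge H/T^2$. So $|x-\xi|=a|X_j|$ and $|y-\eta|=b|Y_j|$ are at least $\frac H{3T^2}$, with ratio $q_j(1+o(1))$. The numbers $\tilde x,\tilde y$ differ from $x-\xi$, $y-\eta$ by at most $3T^2$, which changes them by factors $1+O(T^4/H)$.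
\end{proof}

Part (a) of Proposition~\ref{prop:escape} follows: with $(\tilde x,\tilde y)=(x-\xi',y-\eta')$ we get $t=\frac{q_j}{q_{j'}}(1+o(1))$ in Lemma~\ref{lem:criterion}, and $|q_j/q_{j'}-1|\ge4\delta$ by \eqref{eq:delta}.

\subsection*{Reflections follow the control graph}
A \emph{chain} consists of a directed walk $\beta_1,\dots,\beta_t$ $(t\ge1)$ with vertices $r_0=\beta_1^-$, $r_i=\beta_i^+$, and points $N_0,h_1,N_1,\dots,h_t,N_t$ of $\mathbb Q^2$ such that $h_i=A_{\beta_i}N_{i-1}$, $N_i=B_{\beta_i}h_i$ and
\begin{equation}\label{eq:chain}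
N_i\in D(B_{\beta_i})\cap D(A_{\beta_{i+1}})\qquad(1\le i\le t-1).
\end{equation}
The $N_i$ are its \emph{state points} and the $h_i$ its \emph{half points}; these words refer to the $2t+1$ positions in the list, and neighboring positions are \emph{joined by} the mirror that maps one to the other in the definition.

\begin{lemma}\label{lem:chain}
In Proposition~\ref{prop:escape}(b), the points $\lambda_0,\dots,\lambda_n$ occupy $n+1$ consecutive positions of a chain, in increasing or decreasing order, and the positions of $\lambda_{i-1},\lambda_i$ are joined by $l_i$.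
\end{lemma}

\begin{proof}
For $1\le i<n$ we have $\lambda_i\in D_{l_i}\cap D_{l_{i+1}}$, so by Lemma~\ref{lem:domains}(b) the types of $l_1,l_2,\dots$ alternate. By Lemma~\ref{lem:domains}(d), $l_i$ and $l_{i+2}$ have different colors; so among the successive pairs $(l_i,l_{i+1})$, pairs of equal color and pairs of different colors alternate. By Lemma~\ref{lem:domains}(c) each pair is one of
\[
\begin{array}{l|cc}
&\text{equal color}&\text{different colors, }\beta^+=\beta'^-\\\hline
\text{forward}&(A_\beta,B_\beta)&(B_\beta,A_{\beta'})\\
\text{backward}&(B_\beta,A_\beta)&(A_{\beta'},B_\beta)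
\end{array}
\]
The pair after $(l_i,l_{i+1})$ begins with $l_{i+1}$ and lies in the other column; in each of the four cases this puts it in the same row. So all pairs are forward or all are backward, and after reversing the order of the $\lambda_i$ in the second case, the mirrors form a segment of a sequence $A_{\beta_1},B_{\beta_1},\dots,A_{\beta_t},B_{\beta_t}$ along a directed walk, from which at most the first and the last term are missing. (For $n=1$ take $t=1$.) If the first term is missing, the first point is $h_1$ and we define $N_0=A_{\beta_1}h_1$; if the last is missing, the last point is $h_t$ and we define $N_t=B_{\beta_t}h_t$. For $1\le i\le t-1$ both $B_{\beta_i}$ and $A_{\beta_{i+1}}$ are among the $l$'s and are applied inside their domains, which they preserve; this gives \eqref{eq:chain}.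
\end{proof}

Fix a chain and write $N_i=(\tau_{r_i}+z_i,\ \tau_{r_i}+y_i)$. By Lemma~\ref{lem:compose},
\begin{equation}\label{eq:zy}
(z_i,y_i)=(Q_{\beta_i}z_{i-1},\ y_{i-1}/Q_{\beta_i}).
\end{equation}
For $i\le i'$ let $k(i,i')$ be the number of F-branches minus the number of R-branches among $\beta_{i+1},\dots,\beta_{i'}$, and put $k(i',i)=-k(i,i')$. Since walks do not return to an earlier phase,
\begin{equation}\label{eq:samephase}
k(i,i')=i'-i\ \text{ if $r_i,r_{i'}$ have phase $\mathsf F$},\qquad k(i,i')=i-i'\ \text{ if they have phase $\mathsf R$},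
\end{equation}
and $r_*$, $K_1$, $K_2$ occur at most once each. In particular, if $r_i,r_{i'}$ have the same phase and $k(i,i')=0$, then $i=i'$.

\subsection*{Exact cancellation across the turn}
By \eqref{eq:Qsize}, an F-branch changes $\log_W|z|$ by $\gamma$ up to an error $\varepsilon$, and an R-branch by $-\gamma$ up to $\varepsilon$. On a long walk with about as many R-branches as F-branches the main terms cancel, while the errors could add up to any value and bring the point into a cone. This does not happen, because even a stray point has to retrace its own steps after the turn.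

\begin{lemma}\label{lem:cancel}
For $0\le i\le i'\le t$ and $k=k(i,i')$ we have $\prod_{i<x\le i'}Q_{\beta_x}=\dfrac{f(r_{i'})}{f(r_i)}\,G$, where $G$ is a product of $|k|$ numbers $Q_\beta$ $(k\ge0)$ or $Q_\beta^{-1}$ $(k<0)$ with F-branches $\beta$.
\end{lemma}

\begin{proof}
The factors $Q_{K_1}=\theta_1$, $Q_{K_2}=\theta_2$ that occur have product $f(r_{i'})/f(r_i)$. If not both F- and R-branches occur among $\beta_{i+1},\dots,\beta_{i'}$, the remaining factors form $G$. Otherwise let $\beta_{i+1},\dots,\beta_x$ be the F-branches, $\beta_{x+1}=K_1$, $\beta_{x+2}=K_2$, and $\beta_{x+3},\dots,\beta_{i'}$ the R-branches. We claim that $\beta_{x+3+\iota}=\overline{\beta_{x-\iota}}$ for all $\iota\ge0$ with $x-\iota\ge i+1$ and $x+3+\iota\le i'$. Then the factors of these pairs cancel, and $|k|$ factors of one sort remain.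

We use induction on $\iota$, with the hypothesis that $z_{x+2+\iota}=\theta z_{x-\iota}$ and $r_{x+2+\iota}=\overline{r_{x-\iota}}$. It holds for $\iota=0$, where $r_x=s_f$. Both indices $x-\iota$ and $x+2+\iota$ lie between $1$ and $t-1$, so by \eqref{eq:chain} the points are integral, $N_{x-\iota}\in D(B_{\beta_{x-\iota}})$ and $N_{x+2+\iota}\in D(A_{\beta_{x+3+\iota}})$. Write $\beta=\beta_{x-\iota}$ and $\beta_{x+3+\iota}=\overline{\beta'}$. The source of $\overline{\beta'}$ is $\overline{r_{x-\iota}}$, so $\beta'$ and $\beta$ both have target $r_{x-\iota}$. If $\beta'\ne\beta$, then by Lemma~\ref{lem:P} they have the same $d=p$ and different classes. But all tags are $0$ and $\theta\equiv1$ modulo $p$, so Lemma~\ref{lem:center}(c) gives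
\[
\operatorname{cl}(\beta)\equiv z_{x-\iota}\equiv\theta z_{x-\iota}=z_{x+2+\iota}\equiv\operatorname{cl}(\overline{\beta'})=\operatorname{cl}(\beta')\pmod p,
\]
a contradiction. So $\beta'=\beta$, $z_{x+3+\iota}=Q_\beta^{-1}\theta z_{x-\iota}=\theta z_{x-\iota-1}$ and $r_{x+3+\iota}=\overline{\beta^-}=\overline{r_{x-\iota-1}}$.
\end{proof}

\subsection*{Logarithmic slopes along a chain}
Take the chain of Lemma~\ref{lem:chain}. To remove the effect of the centers, attach to each position a \emph{main part} $(\tilde x,\tilde y)$. For $N_i$ it is $(z_i,y_i)$. For $h_i$, with $\beta=\beta_i$ and $q=q(A_\beta)$, we have $h_i=\big(\xi-qy_{i-1},\ \tau^--(z_{i-1}-\zeta)/q\big)$, and the main part is $(-qy_{i-1},-z_{i-1}/q)$. A point differs from its main part by at most $T+T^2\le2T^2$ in each coordinate, and by \eqref{eq:zy} the product $\tilde x\tilde y$ is the same at all positions. Lemma~\ref{lem:landing} at $\lambda_0$ gives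
\begin{equation}\label{eq:product}
|\tilde x\tilde y|\ge\Big(\frac H{3T^2}-3T^2\Big)^2\ \text{ at all positions},\qquad|\tilde x/\tilde y|=q_j(1+o(1))\ \text{ at }\lambda_0,
\end{equation}
for $H>9T^4$. In particular no main part has a zero coordinate. For a position $\lambda$ put $L(\lambda)=L(|\tilde x/\tilde y|)$, and put $\hat L_i=L(N_i)-\nu(r_i)$. Then
\begin{align}
&|\hat L_{i'}-\hat L_i-2\gamma k(i,i')|\le(4+2|k(i,i')|)\,\varepsilon,\label{eq:drift}\\
&L(N_i)=\nu(r_i)+\hat L_i,\qquad|L(h_{i+1})-(\chi(\beta_{i+1})-\hat L_i)|\le2\varepsilon.\label{eq:offset}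
\end{align}
For \eqref{eq:drift} we may assume $i\le i'$. By \eqref{eq:zy} and Lemma~\ref{lem:cancel}, $L(N_{i'})-L(N_i)=2\log_Wf(r_{i'})-2\log_Wf(r_i)+2\log_WG$, and by \eqref{eq:Qsize}, $0\le2\log_Wf(r)-\nu(r)\le4\varepsilon$ and $|2\log_WG-2\gamma k|\le2|k|\varepsilon$. For \eqref{eq:offset}, the ratio $|\tilde x/\tilde y|$ at $h_{i+1}$ is $q(A_{\beta_{i+1}})^2$ divided by the ratio at $N_i$, so $L(h_{i+1})=2L(q(A_{\beta_{i+1}}))-L(N_i)$; now use \eqref{eq:window} and the definition of $\chi$. The same computation with \eqref{eq:zy} shows that the ratios at $h_i$ and $N_i$ have product $Q_{\beta_i}^2q(A_{\beta_i})^2=q(B_{\beta_i})^2$. Thus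
\begin{equation}\label{eq:adjacent}
\text{the ratios $|\tilde x/\tilde y|$ at two positions joined by $l$ have product exactly }q_l^2 .
\end{equation}

\begin{lemma}\label{lem:avoid}
For $H$ large, $|\tilde x/\tilde y|/q_{j'}\notin(1-3\delta,1+3\delta)$ at $\lambda_n$, for every mirror $j'$.
\end{lemma}

\begin{proof}
Put $E=E_j$, $E'=E_{j'}$. Let $i,i'$ be the indices with $\lambda_0$ at $N_i$ or $h_{i+1}$ and $\lambda_n$ at $N_{i'}$ or $h_{i'+1}$, and let $k=k(i,i')$. Write $\nu=\nu(r_i)$, $\nu'=\nu(r_{i'})$, and $\chi=\chi(\beta_{i+1})$, $\chi'=\chi(\beta_{i'+1})$ when the point is a half point. We have $L(\lambda_0)\approx E$ by \eqref{eq:product} and \eqref{eq:levels}; from this \eqref{eq:offset} gives $\hat L_i$, \eqref{eq:drift} gives $\hat L_{i'}$, and \eqref{eq:offset} gives $L(\lambda_n)$: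
\[
\begin{array}{c|cc|c|c|l}
&\lambda_0&\lambda_n&\hat L_i\approx&L(\lambda_n)\approx&\Xi\\\hline
\text{I}&\text{state}&\text{state}&E-\nu&\nu'+E-\nu+2\gamma k&E'-E-(\nu'-\nu)-2\gamma k\\
\text{II}&\text{half}&\text{half}&\chi-E&\chi'-\chi+E-2\gamma k&E'-E-(\chi'-\chi)+2\gamma k\\
\text{III}&\text{state}&\text{half}&E-\nu&\chi'-E+\nu-2\gamma k&E+E'-(\chi'+\nu)+2\gamma k\\
\text{III}&\text{half}&\text{state}&\chi-E&\nu'+\chi-E+2\gamma k&E+E'-(\chi+\nu')-2\gamma k
\end{array}
\]
Here $\Xi$ is $E'$ minus the previous column, so $L(q_{j'})-L(\lambda_n)=\Xi+\text{error}$. The error consists of $2\varepsilon+o(1)$ from $L(\lambda_0)\approx E$, $2\varepsilon$ from $L(q_{j'})\approx E'$, $2\varepsilon$ for each of at most two half points, and $(4+2|k|)\varepsilon$ from \eqref{eq:drift}; it is at most $12\varepsilon(1+|k|)+o(1)$. Each $\Xi$ is a number of the form \eqref{eq:Xi}, with $\pm k$ for $k$.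

If $\Xi\ne0$, then \eqref{eq:gap} gives $|L(q_{j'})-L(\lambda_n)|\ge12\varepsilon-o(1)\ge6\varepsilon$ for $H$ large, and the claim follows from the first two inequalities in \eqref{eq:delta}.

Let $\Xi=0$. We compare coefficients with respect to the $\mathbb Q$-independent numbers $\gamma,\varphi,\alpha_1,\alpha_2,\vartheta_1,\vartheta_2$. Levels have coefficients in $\{0,1\}$, so $E'-E$ has coefficients in $\{0,\pm1\}$ and $E+E'$ in $\{0,1,2\}$.

\emph{Case I.} If $\nu'\ne\nu$, then $\nu'-\nu$ has a coefficient $\pm2$ at $\vartheta_1$ or $\vartheta_2$, which is impossible. So $\nu'=\nu$, and $E'-E=2\gamma k$ forces $k=0$. Then $r_i,r_{i'}$ have the same phase, so $i=i'$, and $\lambda_0,\lambda_n$ have the same position, contrary to $n\ge1$.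

\emph{Case II.} If $\chi'\ne\chi$, then $\chi'-\chi$ has a coefficient $\pm2$ at $\alpha_1$, $\alpha_2$ or $\varphi$, which is impossible. So $\chi'=\chi$ and $k=0$. The branches $\beta_{i+1},\beta_{i'+1}$ are of the same sort (F, R, $K_1$ or $K_2$), so their sources $r_i,r_{i'}$ have the same phase, $i=i'$, and we have the same contradiction.

\emph{Case III.} Let the state point be $N_x$, with $\nu_0=\nu(r_x)$, let the half point be $h_{y+1}$ on the branch $\beta=\beta_{y+1}$, with $\chi_0=\chi(\beta)$, and let $k_0=k(y,x)$. Both rows of Case III read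
\[
E+E'=\chi_0+\nu_0+2\gamma k_0 .
\]
The values of $\chi_0+\nu_0$ are, with rows for the phase of $r_x$ and columns for the sort of $\beta$,
\[
\begin{array}{c|cccc}
&\text{F}&K_1&K_2&\text{R}\\\hline
\mathsf F&0&2\alpha_1&2\alpha_2-2\vartheta_1&2\gamma+2\varphi-2\vartheta_1-2\vartheta_2\\
*&2\vartheta_1&2\alpha_1+2\vartheta_1&2\alpha_2&2\gamma+2\varphi-2\vartheta_2\\
\mathsf R&2\vartheta_1+2\vartheta_2&2\alpha_1+2\vartheta_1+2\vartheta_2&2\alpha_2+2\vartheta_2&2\gamma+2\varphi
\end{array}
\]
The three entries with a negative coefficient at some $\vartheta$ are impossible. A coefficient $2$ at $\vartheta_1$ forces $E=E'=\alpha_1+\vartheta_1$, which excludes $2\vartheta_1$, $2\vartheta_1+2\vartheta_2$ and $2\alpha_1+2\vartheta_1+2\vartheta_2$. We show that in the six remaining cases $x=y$ and $E=E'=E(A_\beta)$, or $x=y+1$ and $E=E'=E(B_\beta)$.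
\begin{itemize}
\item Entry $0$. Then $E,E'\in\{0,\gamma\}$, and $E=E'$ as the coefficient of $\gamma$ is even. Both $r_x$ and $r_y=\beta^-$ have phase $\mathsf F$, so $k_0=x-y$ by \eqref{eq:samephase}. If $E=0=E(A_\beta)$, then $k_0=0$ and $x=y$. If $E=\gamma=E(B_\beta)$, then $k_0=1$ and $x=y+1$.
\item Entry $2\gamma+2\varphi$. Then $E,E'\in\{\varphi,\gamma+\varphi\}$, and $E=E'$ by the same parity. Both $r_x,r_y$ have phase $\mathsf R$, so $k_0=y-x$. If $E=\gamma+\varphi=E(A_\beta)$, then $k_0=0$ and $x=y$. If $E=\varphi=E(B_\beta)$, then $k_0=-1$ and $x=y+1$.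
\item Entry $2\alpha_1$. Then $E=E'=\alpha_1=E(A_{K_1})$ and $k_0=0$. Both $r_x$ and $r_y=s_f$ have phase $\mathsf F$, so $x=y$.
\item Entry $2\alpha_1+2\vartheta_1$. Then $E=E'=\alpha_1+\vartheta_1=E(B_{K_1})$. Here $r_x=r_*=r_{y+1}$, and $r_*$ occurs once, so $x=y+1$.
\item Entry $2\alpha_2$. Then $E=E'=\alpha_2=E(A_{K_2})$. Here $r_x=r_*=r_y$, so $x=y$.
\item Entry $2\alpha_2+2\vartheta_2$. Then $E=E'=\alpha_2+\vartheta_2=E(B_{K_2})$ and $k_0=0$. As $r_x$ has phase $\mathsf R$, we have $x\ge y+1$, and $\beta_{y+2},\dots,\beta_x$ are R-branches; their number is $-k_0=0$, so $x=y+1$.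
\end{itemize}
So $\lambda_0$ and $\lambda_n$ are at neighboring positions, joined by a mirror $l$ with $E_l=E_j=E_{j'}$. By Lemma~\ref{lem:chain}, $n=1$ and $l=l_1\ne j$. (This rules out the last four cases, where the family is a singleton.) By \eqref{eq:adjacent} and \eqref{eq:product}, at $\lambda_n$ we have $|\tilde x/\tilde y|/q_{j'}=\frac{q_l^2}{q_jq_{j'}}(1+o(1))$, and the last inequality in \eqref{eq:delta} gives the claim for $H$ large.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:escape}(b)]
Let $\lambda_n=(x,y)$ have main part $(\tilde x,\tilde y)$, let $j'$ have center $(\xi',\eta')$, and let $t$ be as in Lemma~\ref{lem:criterion}; we may assume $y\ne\eta'$. We have $|x-\xi'-\tilde x|\le3T^2$ and $|y-\eta'-\tilde y|\le3T^2$. Fix $T_1>3T^2$, independent of $H$, so large that $\mu=\frac{T_1+3T^2}{T_1-3T^2}$ satisfies $(1+3\delta)/\mu\ge1+\delta$ and $(1-3\delta)\mu\le1-\delta$. If $|\tilde x|,|\tilde y|\ge T_1$, then $t$ differs from $|\tilde x/\tilde y|/q_{j'}$ by a factor in $[\mu^{-1},\mu]$, and Lemma~\ref{lem:avoid} gives $|t-1|\ge\delta$. If $|\tilde y|<T_1$,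 then $|y-\eta'|<T_1+3T^2$, while $|x-\xi'|\ge|\tilde x\tilde y|/T_1-3T^2$ is as large as we like by \eqref{eq:product}; so $t\ge2$ for $H$ large. If $|\tilde x|<T_1$, the roles are exchanged: $|x-\xi'|<T_1+3T^2$ and $|y-\eta'|\ge|\tilde x\tilde y|/T_1-3T^2$, so $t\le\frac12$ for $H$ large. In all cases Lemma~\ref{lem:criterion} applies.
\end{proof}

\section{Orbits and the proof of Theorem~\ref{thm:main}}\label{sec:orbits}

Fix $H$ so large that Proposition~\ref{prop:escape} holds.

\begin{proposition}\label{prop:orbits}
The points $u_{\mathbf c}$ and $v_{\mathbf c}$ lie in one $\Gamma$-orbit if and only if they lie in one component of $\mathcal G$.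
\end{proposition}

\begin{proof}
Components lie in orbits. Conversely, let $u_{\mathbf c}=\mu_0,\mu_1,\dots,\mu_m=v_{\mathbf c}$ be a sequence of minimal length with $\mu_i\in\langle\psi_{j_i}\rangle\mu_{i-1}$ for mirrors $j_i$. By minimality $\mu_i\ne\mu_{i-1}$ and $j_i\ne j_{i+1}$. Call step $i$ a \emph{reflection} if $\mu_{i-1}\in D_{j_i}$ and $\mu_i=\rho_{j_i}\mu_{i-1}$, and a \emph{jump} otherwise. Reflections are edges of $\mathcal G$, so it suffices to show that there is no jump.

Suppose there is one. We show by induction that $\mu_i\in\mathcal J_{j_i}$ after every jump $i$; by Lemma~\ref{lem:parabolic}(b) it suffices that $\mu_{i-1}$ is $j_i$-tame. Before the first jump the point is in the component of $u_{\mathbf c}$, so it is intended and tame by Proposition~\ref{prop:simulation}(a). Let $i<i'$ be consecutive jumps, with $\mu_i\in\mathcal J_{j_i}$. If $i'=i+1$, then $j_{i'}\ne j_i$ and Proposition~\ref{prop:escape}(a) applies. If $i'>i+1$, the steps in between are reflections in $j_{i+1},\dots,j_{i'-1}$, with $j_{i+1}\ne j_i$ and consecutive mirrors distinct, and Proposition~\ref{prop:escape}(b)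 shows that $\mu_{i'-1}$ is $j_{i'}$-tame.

Let $i$ be the last jump. Then $\mu_i\in\mathcal J_{j_i}$ is not $j_i$-tame. But $\mu_i$ is joined to $v_{\mathbf c}$ by reflections, so it is an intended point, contrary to Proposition~\ref{prop:simulation}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:affine} we regard $\Gamma$ as a subgroup of $SL_3(\mathbb Z)$ generated by finitely many matrices of the stated form, acting on the vectors $(x,y,1)$. By Propositions~\ref{prop:orbits} and~\ref{prop:simulation}(b), $(v_{\mathbf c},1)\in(u_{\mathbf c},1)\Gamma$ if and only if $\mathsf M$ started at $(s_0;\mathbf c)$ reaches $s_f$. The map $\mathbf c\mapsto(u_{\mathbf c},v_{\mathbf c})$ is computable, as it involves only finitely many fixed integers, and the condition on $\mathbf c$ is undecidable by Lemma~\ref{lem:machine}. So $\Gamma$ is orbit undecidable. It is the action subgroup of some $\mathbb Z^3\rtimes F_m$, which has unsolvable conjugacy problem by Theorem~\ref{thm:bmv}.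
\end{proof}

\section{Freeness, dimension two, and the transposed group}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
The orbit relation of $\Gamma$ is recursively enumerable, and $\mathbf c\mapsto\big((u_{\mathbf c},1),(v_{\mathbf c},1)\big)$ is a many-one reduction of the $\Sigma^0_1$-complete set of Lemma~\ref{lem:machine} to it. So it is $\Sigma^0_1$-complete.

Freeness follows, for $H$ large, from a ping-pong argument with the linear parts $\bar\psi_j$. For $j=(a,b,n;\xi,\eta)$ put $\sigma_j^0=x/a+y/b$, $\omega_j^0=x/a-y/b$ and $U_j=\{(x,y)\in\mathbb R^2:|\omega^0_j|>H|\sigma^0_j|\}$. On $U_j$ the ratio $|x/y|$ lies between $q_j\frac{H-1}{H+1}$ and $q_j\frac{H+1}{H-1}$. The $q_j$ are distinct, so the $U_j$ are pairwise disjoint for $H$ large. The map $\bar\psi_j^{\,k}$ fixes $\sigma^0_j$ and adds $2Cnk\sigma^0_j$ to $\omega^0_j$, where $2C|nk|\ge4H$ for $k\ne0$. At a nonzero vector outside $U_j$ we have $\sigma^0_j\ne0$, and after applying $\bar\psi_j^{\,k}$ we get $|\omega^0_j|\ge4H|\sigma^0_j|-H|\sigma^0_j|>H|\sigma^0_j|$; so the image lies in $U_j$.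 The vector $(1,0)$ has $\omega^0_j=\sigma^0_j$ and lies in no $U_j$. Apply to it $\bar\psi_{j_1}^{\,k_1},\dots,\bar\psi_{j_m}^{\,k_m}$ in turn, with $m\ge1$, $k_i\ne0$, $j_i\ne j_{i+1}$. After the $i$th step the vector is in $U_{j_i}$, hence outside $U_{j_{i+1}}$; at the end it is in $U_{j_m}$ and differs from $(1,0)$. So no nontrivial reduced word in the $\psi_j$ has trivial linear part: $\Gamma$ is free on the $\psi_j$ and maps injectively to $SL_2(\mathbb Z)$. The group $\mathbb Z^3\rtimes\Gamma$ is $\mathbb Z^3$-by-free with action subgroup $\Gamma$, and Theorem~\ref{thm:bmv} applies.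
\end{proof}

For the decidability statements the subgroup $\Pi$ is fixed, so finitely many data that depend only on $\Pi$ may be built into the algorithm. We use three standard facts.

\emph{Finite index.} If $\Pi_0\le\Pi\le GL_d(\mathbb Z)$ has finite index and $\Pi$ is finitely generated, then $\Pi_0$ is finitely generated (Schreier). If $\Pi=\bigcup_i\Pi_0g_i$, then $v\in u\Pi$ if and only if $vg_i^{-1}\in u\Pi_0$ for some $i$; so orbit decidability passes from $\Pi_0$ to $\Pi$.

\emph{A free congruence subgroup.} Let $\Phi=\ker\big(GL_2(\mathbb Z)\to GL_2(\mathbb Z/3)\big)$. Its elements have determinant $\pm1$ and $\equiv1\pmod3$, so $\Phi\le SL_2(\mathbb Z)$. It is torsion-free (Minkowski) and has finite index in the finitely generated virtually free group $GL_2(\mathbb Z)$; hence it is free of finite rank. We fix a basis. A given matrix in $\Phi$ can be written as a word in the basis by listing words until one matches.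

\emph{Rational subsets.} The rational subsets of a group form the smallest class containing the finite subsets and closed under union, product and passing to the generated submonoid. Finitely generated subgroups and their cosets are rational. By the theorem of Benois, given rational expressions for two subsets of a free group of finite rank, one can decide whether their intersection is empty.

\begin{lemma}\label{lem:plane}
Let $\Pi_0\le\Phi$ be finitely generated. There is an algorithm which, given nonzero $\lambda,\mu\in\mathbb Z^2$, decides whether $\lambda M=\mu$ for some $M\in\Pi_0$, and computes a generator of the cyclic group $\{M\in\Pi_0:\lambda M=\lambda\}$.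
\end{lemma}

\begin{proof}
The greatest common divisor of the coordinates is invariant under $SL_2(\mathbb Z)$; if it differs for $\lambda$ and $\mu$ the answer is no, and otherwise we divide by it and assume $\lambda,\mu$ primitive. Compute $M_\lambda,M_\mu\in SL_2(\mathbb Z)$ with first rows $\lambda,\mu$, and put $M_1=M_\lambda^{-1}M_\mu$ and $S_\lambda=M_\lambda^{-1}\begin{pmatrix}1&0\\1&1\end{pmatrix}M_\lambda$. The stabilizer of $(1,0)$ in $SL_2(\mathbb Z)$ consists of the matrices with first row $(1,0)$, so the stabilizer of $\lambda$ is $\langle S_\lambda\rangle$, and $\{M\in SL_2(\mathbb Z):\lambda M=\mu\}=\langle S_\lambda\rangle M_1$. As $S_\lambda$ has order $3$ modulo $3$, the stabilizer of $\lambda$ in $\Phi$ is $\langle S_\lambda^3\rangle$, and $\{M\in\Phi:\lambda M=\mu\}$ is $\langle S_\lambda^3\rangle S_\lambda^iM_1$ if $S_\lambda^iM_1\equiv I\pmod3$ for some $i\in\{0,1,2\}$, and is empty otherwise. Whether $\Pi_0$ meets this coset is decided by the theorem of Benois. By the same theorem we decide whether $\Pi_0$ meets the rational set $\{S_\lambda^{3i}:i\ge1\}$. If not,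 the stabilizer of $\lambda$ in $\Pi_0$ is trivial; if so, we test $S_\lambda^{3i}\in\Pi_0$ for $i=1,2,\dots$, and the first success is a generator.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
For $d\ge3$ let $\Gamma$ act on $\mathbb Z^3\oplus\mathbb Z^{d-3}$, trivially on the second summand. This subgroup of $GL_d(\mathbb Z)$ is orbit undecidable and is an action subgroup, so Theorem~\ref{thm:bmv} gives the group. For $d\le2$ it suffices, by Theorem~\ref{thm:bmv}, to show that every finitely generated $\Pi\le GL_d(\mathbb Z)$ is orbit decidable. For $d\le1$ the group $\Pi$ is finite. For $d=2$ replace $\Pi$ by the finite index subgroup $\Pi\cap\Phi$. The zero vector is an orbit by itself, and Lemma~\ref{lem:plane} handles nonzero vectors.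
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $R$ be the invariant rank-one subgroup. Its isolator, the set of vectors with a nonzero multiple in $R$, is also invariant, and it is a direct summand of rank one. In a basis of $\mathbb Z^3$ whose third vector generates it, the elements of $\Pi$ have the form $\begin{pmatrix}M&t\\0&\pm1\end{pmatrix}$ with $t$ a column. Passing to the finite index subgroup of matrices congruent to $I$ modulo $3$, we may assume that all elements are $g=[M,t]:=\begin{pmatrix}M&t\\0&1\end{pmatrix}$ with $M\in\Phi$. They act by $(\lambda,X)[M,t]=(\lambda M,\ \lambda t+X)$ for $\lambda\in\mathbb Z^2$, $X\in\mathbb Z$, and $[M,t][M',t']=[MM',Mt'+t]$. Let $\bar\Pi\le\Phi$ be the finitely generated group of all $M$ that occur, and let $K=\{t:[I,t]\in\Pi\}$, a subgroup of $\mathbb Z^2$; fix generators $t_1,t_2$ of $K$.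

Let $(\lambda,X)$ and $(\mu,Y)$ be given. If $\lambda=0$, then $(\lambda,X)$ is fixed by $\Pi$; if $\lambda\ne0=\mu$, the answer is no. Let $\lambda,\mu\neq0$. By Lemma~\ref{lem:plane} decide whether $\lambda M=\mu$ for some $M\in\bar\Pi$; if not, the answer is no. If so, list products of generators of $\Pi$ to find $g_0=[M_0,t_0]\in\Pi$ with $\lambda M_0=\mu$, and put $X'=\lambda t_0+X$. By Lemma~\ref{lem:plane} compute a generator $M_2$ of the stabilizer of $\lambda$ in $\bar\Pi$, and by listing find $g_2=[M_2,t_*]\in\Pi$. The group $\mathcal S=\{[M,t]\in\Pi:\lambda M=\lambda\}$ is generated by $g_2,[I,t_1],[I,t_2]$, and the elements $[M,t]\in\Pi$ with $\lambda M=\mu$ form the coset $\mathcal Sg_0$. The map $\tau\colon\mathcal S\to\mathbb Z$, $[M,t]\mapsto\lambda t$, is a homomorphism, because $\lambda(Mt'+t)=\lambda t'+\lambda t$; and $(\lambda,X)hg_0=(\lambda,X+\tau(h))g_0=(\mu,X'+\tau(h))$ for $h\in\mathcal S$. Hence $(\mu,Y)\in(\lambda,X)\Pi$ if and only if $Y-X'$ lies in the subgroup of $\mathbb Z$ generated by $\lambda t_*,\lambda t_1,\lambda t_2$, which is decidable.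

Finally, $\{g^T:g\in\Gamma\}$ is the group generated by the transposes of the generators of $\Gamma$. Its elements have the form $\begin{pmatrix}M^T&t^T\\0&1\end{pmatrix}$ and fix $(0,0,1)$.
\end{proof}

\begin{remark}
The undecidability in Theorem~\ref{thm:more}(a) does not come from the membership problem, which is decidable for $\Gamma$. Given a matrix $g$ of the block form in Theorem~\ref{thm:main} with linear part $M$, decide whether $M$ lies in the image $\bar\Gamma$ of $\Gamma$ in $SL_2(\mathbb Z)$, using coset representatives of $\bar\Gamma\cap\Phi$ in $\bar\Gamma$ and the theorem of Benois. If it does, find by listing an element of $\Gamma$ with linear part $M$; it is unique by injectivity, and $g\in\Gamma$ if and only if $g$ equals it.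
\end{remark}

\begin{thebibliography}{9}
\bibitem{Ventura} Enric Ventura, \emph{Orbit decidability, applications and variations}, arXiv:1305.2294 (2013).
\end{thebibliography}
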